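\title{Arithmeticity of the monodromy of double covers of projective space branched along hyperplanes}

\begin{abstract}
Let $m\ge n+3$ be even, and consider the family of double covers of $\mathbb{P}^n$ branched along $m$ hyperplanes in general position. We prove that for every such pair $(n,m)$ the monodromy group has finite index in the group of automorphisms of the anti-invariant part of the middle integral cohomology that preserve the cup product. For arrangements coming from a rational normal curve, the anti-invariant part is the $n$-th exterior power of the first homology of a hyperelliptic curve. A degeneration in which $n+1$ hyperplanes become concurrent contributes one reflection or transvection. We show that these two sources of monodromy generate a lattice in the unipotent radical of a parabolic subgroup, and conclude by a criterion for arithmeticity in real rank at least two.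
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The family and its monodromy}
Fix integers $n\ge1$ and $m\ge n+3$ with $m$ even. An $m$-tuple of hyperplanes in complex projective space $\mathbb{P}^n$ is in \emph{general position} if no $n+1$ of them pass through a point. Let $\mathfrak{M}$ be the space of such tuples. If $\ell_1,\dots,\ell_m$ are equations of the hyperplanes then, since $m$ is even, $w^2=\ell_1\cdots\ell_m$ defines a double cover of $\mathbb{P}^n$ branched exactly along them. Let $f\colon\mathcal{X}\to\mathfrak{M}$ be the universal family: $\mathcal{X}$ is a double cover of $\mathbb{P}^n\times\mathfrak{M}$ whose fiber over a tuple is the normal double cover of $\mathbb{P}^n$ branched along it. The map $f$ is topologically a locally trivial fibration. Fix a base point $o$, the fiber $X=f^{-1}(o)$, and its covering involution $\sigma$.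

For $n\ge2$ the variety $X$ is singular where two hyperplanes meet. Topologically it is the quotient of a smooth projective variety by a finite group (Section~\ref{sec:curve}), so Poincar\'e duality holds with rational coefficients. A subscript $(1)$ denotes the part on which $\sigma$ acts by $-1$. Since $X/\sigma=\mathbb{P}^n$,
\[
H^n(X,\mathbb{R})=H^n(\mathbb{P}^n,\mathbb{R})\oplus H^n(X,\mathbb{R})_{(1)} .
\]
The two summands are orthogonal for the cup product, which therefore restricts to a nondegenerate form $Q$ on the second, symmetric for $n$ even and alternating for $n$ odd. Let $H_{\mathbb{Z}}$ be the group $H^n(X,\mathbb{Z})_{(1)}$ modulo torsion; it is a lattice in $H=H^n(X,\mathbb{Q})_{(1)}$. The group $\pi_1(\mathfrak{M},o)$ acts trivially on $H^n(\mathbb{P}^n)$ and preserves $H_{\mathbb{Z}}$ and $Q$. The \emph{monodromy group} is its image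
\[
\Gamma\subset\operatorname{Aut}(H_{\mathbb{Z}},Q).
\]

\subsection*{The question}
The lattice and the form are the two structures that monodromy visibly preserves, and the size of $\Gamma$ in $\operatorname{Aut}(H_{\mathbb{Z}},Q)$ measures whether it preserves anything else. Two results are known.
\begin{itemize}
\item[(i)] $\Gamma$ is Zariski dense in $\operatorname{Aut}^0(H^n(X,\mathbb{R})_{(1)},Q)$, in the sense that its Zariski closure contains this group, which is symplectic for $n$ odd and special orthogonal for $n$ even.
\item[(ii)] For $n=1$ the fibers are the hyperelliptic curves of genus $(m-2)/2$, and A'Campo proved that $\Gamma$ has finite index in $\operatorname{Sp}(H^1(X,\mathbb{Z}),Q)$.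
\end{itemize}
Statement (i) excludes further algebraic invariants, but it does not give finite index.

\begin{example}\label{ex:thin}
The subgroup of $\operatorname{SL}_2(\mathbb{Z})$ generated by $A=\left(\begin{smallmatrix}1&3\\0&1\end{smallmatrix}\right)$ and $A'=\left(\begin{smallmatrix}1&0\\3&1\end{smallmatrix}\right)$ is Zariski dense, since its closure contains all upper and all lower unipotent matrices. It has infinite index. Indeed, on the upper half-plane $A$ translates $z$ by $3$ and $A'$ translates $1/z$ by $3$. The sets $S=\{|\operatorname{Re}z|\ge 3/2\}$ and $S'=\{|\operatorname{Re}(1/z)|\ge3/2\}=\{|z-\tfrac13|\le \tfrac13\}\cup\{|z+\tfrac13|\le \tfrac13\}$ are disjoint, and nonzero powers of $A$ (of $A'$) send the complement of $S$ into $S$ (of $S'$ into $S'$). So a nontrivial reduced word moves the complement of $S\cup S'$ off itself, and this region has infinite hyperbolic area.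
\end{example}

Xu \cite{Xu} posed as an open question the problem of determining the pairs $(n,m)$ for which $\Gamma$ has finite index in $\operatorname{Aut}(H_{\mathbb{Z}},Q)$. The answer is: all of them.

\begin{theorem}\label{thm:A}
For all $n\ge1$ and all even $m\ge n+3$, the group $\Gamma$ has finite index in $\operatorname{Aut}(H_{\mathbb{Z}},Q)$.
\end{theorem}

Put $g=(m-2)/2$, so that $n\le 2g-1$, with equality exactly when $m=n+3$. Fix real numbers $a_1<\dots<a_m$ and the hyperelliptic curve $C\colon y^2=\prod_{i=1}^m(x-a_i)$ of genus $g$. Let $V_{\mathbb{Z}}=H_1(C,\mathbb{Z})$ with intersection form $\omega$, let $V=V_{\mathbb{Z}}\otimes\mathbb{Q}$, and let $\gamma_j\in V_{\mathbb{Z}}$ be the class of the circle lying over $[a_j,a_{j+1}]$. On $\wedge^kV$ consider the form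
\[
\langle v_1\wedge\dots\wedge v_k,\;w_1\wedge\dots\wedge w_k\rangle=\det\big(\omega(v_i,w_j)\big).
\]
Theorem~\ref{thm:A} will follow from (ii) and the next result.

\begin{theorem}\label{thm:B}
\begin{itemize}
\item[(a)] There is an isomorphism $H\cong\wedge^nV$ under which $Q$ is a nonzero multiple of $\langle\,,\rangle$.
\item[(b)] Let $2\le n\le 2g-2$ and $\delta=\gamma_1\wedge\dots\wedge\gamma_n$. Let $\Gamma'\subset\operatorname{Aut}(H_{\mathbb{Z}},Q)$ be a subgroup that contains $\wedge^n\Lambda$ for some subgroup $\Lambda\subset\operatorname{Sp}(V_{\mathbb{Z}})$ of finite index, and that contains one map $T_\delta\colon y\mapsto y+c\,Q(y,\delta)\delta$ with $c\ne0$. Then $\Gamma'$ has finite index in $\operatorname{Aut}(H_{\mathbb{Z}},Q)$.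
\end{itemize}
\end{theorem}

In particular $H_{\mathbb{Z}}$ has rank $\binom{m-2}{n}$; for $m=n+2$ this number is $1$, which is the degenerate case excluded by $m\ge n+3$.

\subsection*{What to expect, and the tool}
Moving the branch points of $C$ shows, through (a), that $\Gamma$ contains $\wedge^n\Lambda$ up to sign. For $n=1$ and for $n=2g-1$ we have $\wedge^nV\cong V$, and this already gives finite index. In the remaining range $2\le n\le 2g-2$ the subgroup $\wedge^n\Lambda$ is small: it is not even Zariski dense (Remark~\ref{rem:meridian}). On the other hand, in this range the ambient group has real rank at least $2$, and there the phenomenon of Example~\ref{ex:thin} disappears for groups with enough unipotent elements. This is the reason to guess finite index, and the precise statement is the tool of the proof.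

Recall that a connected noncommutative algebraic group $G$ over $\mathbb{Q}$ is \emph{absolutely almost simple} if $G(\mathbb{C})$ has no connected closed normal subgroup other than $1$ and itself; this holds for $\operatorname{Sp}$ and for $\operatorname{SO}$ of a nondegenerate form in at least $5$ variables. The \emph{real rank} is the dimension of a maximal torus that splits over $\mathbb{R}$; for $\operatorname{Sp}$ and $\operatorname{SO}$ it is the dimension of a maximal totally isotropic real subspace. A closed subgroup $P$ is \emph{parabolic} if $G/P$ is projective, and its \emph{unipotent radical} is its largest connected normal unipotent subgroup. For $G\subset\operatorname{GL}(H)$, let $G(\mathbb{Z})$ be the stabilizer in $G(\mathbb{Q})$ of a lattice of $H$. The choice of lattice matters only up to finite index: the stabilizer of one lattice $H'$ permutes the finitely many lattices between $kH'$ and $k^{-1}H'$, and any other lattice is among them for some $k$.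

\begin{theorem}\label{thm:criterion}
Let $G$ be an absolutely almost simple $\mathbb{Q}$-group of real rank at least $2$, and $U$ the unipotent radical of a proper parabolic $\mathbb{Q}$-subgroup. If $\Gamma_0\subset G(\mathbb{Z})$ is Zariski dense in $G$ and $\Gamma_0\cap U(\mathbb{Z})$ has finite index in $U(\mathbb{Z})$, then $\Gamma_0$ has finite index in $G(\mathbb{Z})$.
\end{theorem}

This follows from the theorem of Benoist and Miquel \cite{BM}: in a semisimple real algebraic group of real rank at least $2$, a discrete Zariski dense subgroup containing an irreducible lattice of a nontrivial horospherical subgroup is a lattice. Here $U(\mathbb{R})$ is such a subgroup, $U(\mathbb{Z})$ is a lattice in it, and irreducibility, a condition relative to the simple factors, is vacuous when there is only one factor. A lattice contained in the discrete group $G(\mathbb{Z})$ has finite index in it, the index being the ratio of the covolumes. See also Venkataramana \cite{Ven}. Example~\ref{ex:thin} satisfies every hypothesis except the one on the rank.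

The difficulty is that neither source of monodromy provides a lattice in such a $U$. The map $T_\delta$ has order $2$ when $n$ is even, and generates a single cyclic group when $n$ is odd. The main idea is that a product of two conjugates $T_{d+te}T_d^{-1}$, whose vectors differ by a multiple of an isotropic vector $e$ orthogonal to $d$, lies in the unipotent radical $U_e$ of the stabilizer of the line through $e$; and that each element of $U_e$ found in this way produces new pairs of the same kind.

Sections~\ref{sec:standard}--\ref{sec:vanishing} contain the geometry and reduce Theorem~\ref{thm:A} to Theorem~\ref{thm:B}(b). Section~\ref{sec:unipotent} sets up the mechanism just described, Section~\ref{sec:six} runs it by hand for six lines in the plane, and Sections~\ref{sec:orbits}--\ref{sec:end} treat the general case. We use (ii) but not (i).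

\section{Local triviality and a standard family}\label{sec:standard}

It is convenient to work with equations of hyperplanes. Let $\widetilde{\mathfrak{M}}$ be the set of $m$-tuples $\ell=(\ell_1,\dots,\ell_m)$ of linear forms on $\mathbb{C}^{n+1}$ all of whose $(n+1)\times(n+1)$ minors $\det_I$, for $I\subset\{1,\dots,m\}$ with $|I|=n+1$, are nonzero. It is the complement of a hypersurface in a vector space, hence connected. For any tuple $\ell$ of nonzero forms let
\[
X_\ell=\{w^2=\ell_1\cdots\ell_m\}\subset\mathbb{P}(1^{n+1},m/2),\qquad \sigma(w)=-w,
\]
where the weighted projective space is the quotient of $\mathbb{C}^{n+2}\setminus0$ by $\lambda\cdot(q,w)=(\lambda q,\lambda^{m/2}w)$. The projection $X_\ell\to\mathbb{P}^n$ is two-to-one off the arrangement and one-to-one over it. The $X_\ell$ with $\ell\in\widetilde{\mathfrak{M}}$ form the \emph{standard family}.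

We shall several times lift a map to such double covers. Off the branch loci this is covering space theory. A lift defined there, of a continuous map that sends branch locus to branch locus, \emph{extends continuously across the branch locus}: over a branch point $q'$ of the target there is a single point, and since the covering map is proper, hence closed, every neighborhood of that point contains the preimage of a neighborhood of $q'$.

The next lemma is stated for domains with boundary because we shall cut $\mathbb{P}^n$ along a sphere.

\begin{lemma}\label{lem:LT}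
Let $\ell_1(s),\dots,\ell_m(s)$ be linear forms depending smoothly on a point $s$ of a manifold $S$. Let $P$ be either $\mathbb{P}^n$, with a closed smooth real hypersurface $\Theta\subset P$ that may be empty, or a compact domain in $\mathbb{P}^n$ with smooth boundary $\Theta=\partial P$. Suppose that for all $s\in S$ and $q\in P$ the forms $\ell_i(s)$ vanishing at $q$ are independent, and that their common zero locus is transverse to $\Theta$ at $q$ if $q\in\Theta$. Then $P$, together with $\Theta$ and the arrangement, is locally trivial over $S$, and so is the double cover $w^2=\prod\ell_i(s)$ of $P$, compatibly with $\sigma$.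
\end{lemma}

\begin{proof}
Fix $(q,s)\in P\times S$ and an affine chart around $q$. By hypothesis the real and imaginary parts of the forms vanishing at $(q,s)$, together with a local equation of $\Theta$ if $q\in\Theta$, have independent differentials along $P$. They are thus part of a fiberwise coordinate system near $(q,s)$, and a vector field on $S$ lifts to a field that annihilates them, on a neighborhood meeting no other hyperplane. Being a lift tangent to $\Theta$ and to every $\{\ell_i=0\}$ is preserved by convex combinations, so a partition of unity gives a global lift. As $P$ is compact, the flows of lifts of the coordinate fields of a small cube $S'\subset S$ trivialize $P\times S'$ with $\Theta$ and the arrangement. Off the arrangement, an unramified cover of a product with the contractible space $S'$ is a product, uniquely once it is the identity on one fiber; uniqueness gives compatibility with $\sigma$. The trivialization extends across the branch locus.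
\end{proof}

With $P=\mathbb{P}^n$ and $\Theta=\emptyset$, the standard family is locally trivial, so all $X_\ell$ are homeomorphic compatibly with $\sigma$, and the base point may be chosen freely. Let $\Gamma_{\mathrm{st}}$ be the monodromy group of the standard family on the $(1)$-part.

\begin{lemma}\label{lem:twist}
There is a character $\chi\colon\pi_1(\widetilde{\mathfrak{M}})\to\{\pm1\}$ such that on the $(1)$-part the monodromy of $f$ along the image of a loop $\beta$ is $\chi(\beta)$ times the monodromy of the standard family along $\beta$. The groups generated by $-1$ and $\Gamma$ and by $-1$ and $\Gamma_{\mathrm{st}}$ coincide.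
\end{lemma}

\begin{proof}
A normal double cover of $\mathbb{P}^n$ is determined by its branch divisor and a square root of the associated line bundle, and $\operatorname{Pic}(\mathbb{P}^n)$ has no torsion. So the fibers over $\ell$ of the pullback of $f$ and of the standard family are isomorphic over $\mathbb{P}^n$, by exactly two isomorphisms, which differ by $\sigma$. These vary continuously. Indeed, let $\mathcal{U}\subset\mathbb{P}^n\times\widetilde{\mathfrak{M}}$ be the complement of the arrangement. The bijections between the two-point fibers of the two families form an unramified double cover of $\mathcal{U}$, trivial over each fiber $\mathcal{U}_\ell$, hence trivial over $\mathcal{U}|_{S'}\cong\mathcal{U}_\ell\times S'$ for small cubes $S'$; its two sections extend across the branch locus. The isomorphisms thus form a double cover of $\widetilde{\mathfrak{M}}$, with a character $\chi$, and $\sigma$ acts by $-1$ on the $(1)$-part. Finally $\widetilde{\mathfrak{M}}\to\mathfrak{M}$ is a principal $(\mathbb{C}^*)^m$-bundle; its fibers are connected, so it is surjective on $\pi_1$.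
\end{proof}

If one prefers to divide $\mathfrak{M}$ by the free action of the connected group $\operatorname{PGL}_{n+1}$, the same proof applies. By the lemma, $\Gamma$ has finite index in $\operatorname{Aut}(H_{\mathbb{Z}},Q)$ if and only if $\Gamma_{\mathrm{st}}$ does. \emph{From now on $\Gamma$ denotes $\Gamma_{\mathrm{st}}$.}

Let $\operatorname{Conf}_m(Y)$ be the space of ordered $m$-tuples of distinct points of $Y$, and let $\Gamma_1\subset\operatorname{Sp}(V_{\mathbb{Z}})$ be the monodromy group of the family $y^2=\prod(x-a_i)$ over $\operatorname{Conf}_m(\mathbb{C})$.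

\begin{lemma}\label{lem:Gamma1}
$\Gamma_1$ has finite index in $\operatorname{Sp}(V_{\mathbb{Z}})$.
\end{lemma}

\begin{proof}
Take $n=1$. The family is the pullback of the standard one under $a\mapsto(za_i-x)_i$, and the composite $\operatorname{Conf}_m(\mathbb{C})\to\widetilde{\mathfrak{M}}\to\mathfrak{M}=\operatorname{Conf}_m(\mathbb{P}^1)$ is the inclusion of the complement of a complex hypersurface in a connected manifold. It is surjective on $\pi_1$, as loops can be pushed off a subset of real codimension $2$. By Lemma~\ref{lem:twist}, $\Gamma_1$ and the group in (ii) agree up to sign.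
\end{proof}

\section{Arrangements on a rational normal curve}\label{sec:curve}

To compute $H$, and to see part of the monodromy, we look for arrangements whose double cover is built from the curve $C$. Identify $\mathbb{P}^n$ with the nonzero polynomials $F(\zeta)$ of degree at most $n$ up to scalars, and let $\ell_a(F)=F(a)$ for $a\in\mathbb{C}$; these forms trace a rational normal curve in the dual space. Evaluations at $n+1$ distinct points are independent, so $a\mapsto(\ell_{a_i})_i$ maps $\operatorname{Conf}_m(\mathbb{C})$ to $\widetilde{\mathfrak{M}}$. Write $X_a$ for the fiber. A polynomial is given by its roots, and it lies on the $i$-th hyperplane exactly when a root equals $a_i$. So lifting all roots to $C$ should produce a square root of $\prod_iF(a_i)$.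

Write $C$ as $y^2=\prod_i(za_i-x)$ in $\mathbb{P}(1,1,m/2)$, which is the curve of the introduction because $m$ is even, and define
\[
\Psi\colon C^n\to X_a,\qquad \big((x_j,z_j,y_j)\big)_j\longmapsto\Big(F=\prod_j(z_j\zeta-x_j),\ w=\prod_jy_j\Big).
\]
This is well defined: $\prod_iF(a_i)=\prod_j\prod_i(z_ja_i-x_j)=\prod_jy_j^2$, and rescaling the $j$-th point by $\lambda$ multiplies $F$ by $\lambda$ and $w$ by $\lambda^{m/2}$. Let $\iota_j$ be the hyperelliptic involution on the $j$-th factor. Let $K_n\subset\{\pm1\}^n$ be the group of sign vectors with product $1$, acting on $C^n$ by products of an even number of $\iota_j$, and let $\mathcal{G}=K_n\rtimes S_n$.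

\begin{lemma}\label{lem:quotient}
$\Psi$ induces a homeomorphism $C^n/\mathcal{G}\to X_a$, and $\Psi\circ\iota_j=\sigma\circ\Psi$.
\end{lemma}

\begin{proof}
The last formula and the $\mathcal{G}$-invariance are visible on the definition. Given $(F,w)$, factor $F$, viewed as a binary form of degree $n$, into linear factors $z_j\zeta-x_j$. The factors are unique up to order and scaling, and each $y_j$ is then determined up to sign, subject to $\prod y_j=w$. If $w\neq0$, the solutions form one $K_n$-orbit. If $w=0$, some $y_j$ vanishes, every choice of signs is a solution, and the sign at $j$ can be used to correct the parity, so they again form one orbit. Thus $C^n/\mathcal{G}\to X_a$ is a continuous bijection of compact Hausdorff spaces.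
\end{proof}

Recall that for a finite group $\mathcal{G}$ acting on a manifold $Y$, the quotient map induces an isomorphism from the invariants $H_*(Y,\mathbb{Q})^{\mathcal{G}}$ onto $H_*(Y/\mathcal{G},\mathbb{Q})$, and that if $Y$ is closed and oriented and $\mathcal{G}$ preserves the orientation, then $Y/\mathcal{G}$ satisfies rational Poincar\'e duality. So $\alpha\mapsto\alpha\cap[X]$ identifies $H$ with $H_n(X,\mathbb{Q})_{(1)}$, compatibly with monodromy, since $\sigma$ and the monodromy homeomorphisms preserve $[X]$. \emph{From now on we work in homology}: $H=H_n(X_a,\mathbb{Q})_{(1)}$ with $a_1<\dots<a_m$ real, $Q$ is the intersection form, and $H_{\mathbb{Z}}\subset H$ is the image of the lattice.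

\begin{proposition}\label{prop:wedge}
The map $v_1\wedge\dots\wedge v_n\mapsto\Psi_*(v_1\times\dots\times v_n)$ is an isomorphism $\wedge^nV\to H$ under which $Q=\pm2^{n-1}\langle\,,\rangle$, and $\Gamma\supset\wedge^n\Gamma_1$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:quotient}, $\Psi_*$ maps onto $H$, isomorphically, the part of $H_n(C^n,\mathbb{Q})$ on which $\mathcal{G}$ acts trivially and $\iota_1$ acts by $-1$. There every $\iota_j$ acts by $-1$, because $\iota_1\iota_j\in K_n$. The hyperelliptic involution acts by $+1$ on $H_0(C)$ and $H_2(C)$ and by $-1$ on $V$, so by the K\"unneth formula the part where all $\iota_j=-1$ is $V^{\otimes n}$. A permutation of the factors acts on cross products of $1$-cycles by permuting them and multiplying by its sign. Hence $\Psi_*$ on $V^{\otimes n}$ is alternating and maps the antisymmetric tensors isomorphically onto $H$.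

For $\alpha\in H_n(C^n,\mathbb{Q})$ put $\bar\alpha=\sum_{h\in\mathcal{G}}h_*\alpha$, and let $\alpha'\in H^n(X_a,\mathbb{Q})$ be dual to $\Psi_*\alpha$. The group $\mathcal{G}$ acts freely on a dense open set and $\Psi$ is holomorphic, so $\Psi_*[C^n]=|\mathcal{G}|\,[X_a]$. Thus $\Psi_*(\Psi^*\alpha'\cap[C^n])=|\mathcal{G}|\,\Psi_*\alpha=\Psi_*\bar\alpha$, and since both classes upstairs are invariant, $\Psi^*\alpha'$ is dual to $\bar\alpha$. Therefore
\[
Q(\Psi_*\alpha,\Psi_*\beta)=|\mathcal{G}|^{-1}\,\bar\alpha\cdot\bar\beta=\bar\alpha\cdot\beta .
\]
For $\alpha=v_1\times\dots\times v_n$ we have $\bar\alpha=2^{n-1}\sum_{\pi\in S_n}\operatorname{sgn}(\pi)\,v_{\pi(1)}\times\dots\times v_{\pi(n)}$, and the intersection number of $v_1\times\dots\times v_n$ with $w_1\times\dots\times w_n$ is $\prod\omega(v_i,w_i)$ up to a sign depending only on $n$. This gives $\pm2^{n-1}\det\omega(v_i,w_j)$.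

Finally, $\Psi$ is defined in families over $\operatorname{Conf}_m(\mathbb{C})$, so $\Psi_*$ is a map of local systems, and a loop acting by $\phi$ on $V$ acts by $\wedge^n\phi$ on $H$.
\end{proof}

This proves Theorem~\ref{thm:B}(a). We identify $H$ with $\wedge^nV$, and for $\phi\in\operatorname{Sp}(V)$ we write $\phi$ also for $\wedge^n\phi$.

\section{Exterior powers of a symplectic space}\label{sec:exterior}

The form $\langle\,,\rangle$ on $\wedge^kV$ is nondegenerate, as it is the pairing of $\wedge^kV^*$ with $\wedge^kV$ composed with the isomorphism $V\cong V^*$ given by $\omega$. For $x\in V$ let $\partial_x$ be the contraction with $\omega(x,\cdot)$, that is, the antiderivation of $\wedge V$ with $\partial_x y=\omega(x,y)$ for $y\in V$. Expanding the determinant along its first row gives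
\begin{equation}\label{eq:adjoint}
\langle x\wedge b,a\rangle=\langle b,\partial_xa\rangle .
\end{equation}
For a subspace $N\subset V$ it follows that
\begin{equation}\label{eq:perp}
(N\wedge\wedge^{n-1}V)^\perp=\{a:\partial_xa=0\text{ for all }x\in N\}=\wedge^n(N^\perp).
\end{equation}
For the second equality, extend a basis of $N^\perp$ by vectors $u_j$ to a basis of $V$. The forms $\omega(x,\cdot)$ with $x\in N$ are the forms vanishing on $N^\perp$, spanned by the dual forms $u_j^*$, and contraction with $u_j^*$ kills $a$ exactly when no monomial of $a$ contains $u_j$.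

For $v\in V$ the \emph{transvections} $\tau_v^t(y)=y+t\,\omega(y,v)v$ form a one-parameter subgroup of $\operatorname{Sp}(V)$. On $\wedge^nV$ the terms of order at least $2$ in $t$ contain $v\wedge v=0$, so
\begin{equation}\label{eq:xi}
\tau_v^t=1+t\xi_v,\qquad \xi_v(a)=-v\wedge\partial_va .
\end{equation}
If $v\ne0$, $\omega(v,s)=1$ and $V_1=\langle v,s\rangle^\perp$, then $\xi_v$ sends $s\wedge b$ to $-v\wedge b$ for $b\in\wedge^{n-1}V_1$ and kills $\wedge^nV_1$, $v\wedge\wedge^{n-1}V_1$ and $v\wedge s\wedge\wedge^{n-2}V_1$. So $\xi_v$ has rank $\binom{2g-2}{n-1}$, which is nonzero for $1\le n\le 2g-1$.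

\begin{lemma}\label{lem:multiples}
Let $\Lambda\subset\operatorname{Sp}(V_{\mathbb{Z}})$ have finite index, and let $\nu$ be an endomorphism of $V$ with $\nu^2=0$ and $1+t\nu\in\operatorname{Sp}(V)$ for all $t\in\mathbb{Q}$. Then there is $k\ge1$ with $1+t\nu\in\Lambda$ for all $t\in k\mathbb{Z}$.
\end{lemma}

\begin{proof}
Choose $k_0\ge1$ with $k_0\nu$ integral. Then $t\mapsto1+t\nu$ is a homomorphism $k_0\mathbb{Z}\to\operatorname{Sp}(V_{\mathbb{Z}})$, and the preimage of $\Lambda$ has finite index.
\end{proof}

The circles $\gamma_j$ and $\gamma_{j+1}$ meet only over $a_{j+1}$, where $y$ is a local coordinate in which one of them is tangent to the real and the other to the imaginary axis. So $\omega(\gamma_j,\gamma_{j+1})=\pm1$, and $\omega(\gamma_i,\gamma_j)=0$ for $|i-j|\ge2$. For $k$ even, the Gram matrix of $\gamma_1,\dots,\gamma_k$ has determinant $1$: expanding along the first row and then the first column reduces $k$ to $k-2$. Hence $\gamma_1,\dots,\gamma_{2g}$ are independent and $\delta=\gamma_1\wedge\dots\wedge\gamma_n\ne0$. Moreover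
\[
L=\langle\gamma_1,\dots,\gamma_n\rangle
\]
is nondegenerate for $n$ even, while for $n$ odd it has rank $n-1$ and a one-dimensional radical $\operatorname{rad}L=L\cap L^\perp$. In both cases $\omega|_L$ has the maximal rank possible.

\section{A vanishing cycle}\label{sec:vanishing}

To leave $\wedge^n\Gamma_1$ we must leave the rational normal curve. The boundary of $\widetilde{\mathfrak{M}}$ consists of the divisors $\{\det_I=0\}$, on which $n+1$ hyperplanes become concurrent. In a real picture $n+1$ hyperplanes bound a simplex, its preimage in the double cover is a sphere, and the degeneration shrinks the sphere to a point. We identify the class of the sphere in $\wedge^nV$ and show that monodromy around the divisor changes cycles only by multiples of it. For $n=1$ the simplex would be $[a_1,a_2]$ and the sphere $\gamma_1$.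

We use the following standard facts about the complement of a hypersurface in $\mathbb{C}^N$. A \emph{meridian} of an irreducible component is the boundary of a small disc transverse to the component at a smooth point of the hypersurface, joined to the base point by a path. Meridians of the same component are conjugate, and the meridians of all components generate the fundamental group.

\begin{proposition}\label{prop:vanishing}
Let $n\ge2$. Then $\Gamma$ contains $T_\delta\colon y\mapsto y+c\,Q(y,\delta)\delta$ for some $c\in\mathbb{Q}^*$.
\end{proposition}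

\begin{proof}
\emph{Step 1: the simplex and its sphere.} For $i\le n+1$ put $t_i=\ell_{a_i}/\prod_{j\le n+1,\,j\ne i}(a_i-a_j)$, and let $\ell_\infty(F)$ be the coefficient of $\zeta^n$. Comparing leading coefficients in the Lagrange interpolation formula gives $t_1+\dots+t_{n+1}=\ell_\infty$. In the chart $\ell_\infty=1$, with coordinates $t=(t_1,\dots,t_n)$, let
\[
\Sigma=\{t\in\mathbb{R}^n: t_i\ge0,\ t_1+\dots+t_n\le1\},
\]
the simplex on which $t_1,\dots,t_{n+1}$ are real and nonnegative. The denominator of $t_i$ has sign $(-1)^{n+1-i}$. So an interior point of $\Sigma$ is a real monic $F$ whose values at $a_1,\dots,a_{n+1}$ alternate in sign, that is, $F=\prod(\zeta-x_j)$ with $a_j<x_j<a_{j+1}$; conversely such an $F$ has sign $(-1)^{n+1-i}$ at $a_i$. Taking closures, $\Sigma$ is the image of $\prod_{j\le n}[a_j,a_{j+1}]$. For $i\ge n+2$ we have $F(a_i)>0$ on $\Sigma$, so the $i$-th hyperplane misses $\Sigma$.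

Thus $\prod\ell_{a_i}$ vanishes exactly on the boundary of $\Sigma$, and the preimage $D$ of $\Sigma$ in $X_a$ consists of two copies of $\Sigma$ glued along the boundary: an $n$-sphere, whose class $[D]$ is the difference of the two sheets. The map $\Psi$ sends the torus $\gamma_1\times\dots\times\gamma_n$ to $D$. Over an interior point of a sheet it is a local homeomorphism at each of $2^{n-1}$ preimages, which $K_n$ permutes simply transitively. Each $\iota_j$ reflects the circle $\gamma_j$, so $K_n$ preserves the orientation of the torus and the local degrees agree. Hence $\delta=\Psi_*(\gamma_1\times\dots\times\gamma_n)=\pm2^{n-1}[D]$.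

\emph{Step 2: the degeneration.} Let $I_0=\{1,\dots,n+1\}$ and write $\ell_{a_{n+1}}=\kappa\,(\ell_\infty-t_1-\dots-t_n)$. Keep $\ell_i=\ell_{a_i}$ for $i\le n$ and set
\[
\ell_{n+1}(s)=\kappa\,(s\ell_\infty-t_1-\dots-t_n),
\]
so that $\det_{I_0}$ is a nonzero constant times $s$. We want no other minor to vanish at $s=0$. Any $n$ of the forms $t_1,\dots,t_n,\sum_{i\le n}t_i$ are independent, and a set $I\ne I_0$ contains at most $n$ elements of $I_0$. So $\det_I\ne0$ at $s=0$ is a nonempty Zariski open condition on the forms with index $j\ge n+2$. We first move these forms slightly, inside $\widetilde{\mathfrak{M}}$ and without zeros on $\Sigma$, to forms $\ell_j'$ satisfying all these conditions. Now each $\det_I$ with $I\ne I_0$ is an affine function of $s$, nonzero at $s=0$.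

Let $p$ be the origin $t=0$, a vertex of $\Sigma$, and let $B=\{t\in\mathbb{C}^n:|t|\le\rho\}$ be a ball on which no $\ell'_j$ vanishes. Choose $0<s_0<\eta<\min(\rho,1)$ such that no $\det_I$ with $I\neq I_0$ vanishes for $|s|\le\eta$. Then the loop $s=s_0e^{i\theta}$ is a meridian of $\{\det_{I_0}=0\}$. Join $1$ to $s_0$ by a path close to $[s_0,1]$ that avoids the finitely many $s$ at which a minor vanishes. Along it the scaled simplex $s\Sigma$ misses the zeros of the $\ell_j'$: for real $s\in[s_0,1]$ it lies in $\Sigma$, and by compactness the same holds nearby. Its facets lie on $t_i=0$ and on $\sum t_i=s$, and none of these $n+1$ hyperplanes meets its relative interior. See Figure~\ref{fig:simplex}. During both moves, $\prod\ell_i$ is a nowhere vanishing function of the time and of a point of the open simplex, so it has a continuous square root, which extends by $0$ to the boundary. The spheres $D_s$ over $s\Sigma$ thus form a continuous family of cycles, and $[D]$ is transported to $[D_{s_0}]$. Note that $s_0\Sigma\subset B$, as $|t|\le\sum t_i\le s_0$ there.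

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\fill[gray!15] (0,0)--(3,0)--(0,3)--cycle;
\fill[gray!60] (0,0)--(0.8,0)--(0,0.8)--cycle;
\draw (-1.6,0)--(3.9,0) node[right]{$t_2=0$};
\draw (0,-1.6)--(0,3.7) node[above]{$t_1=0$};
\draw[dashed] (-0.5,3.5)--(3.5,-0.5) node[below right]{$s=1$};
\draw (-1.2,2)--(2,-1.2) node[below right]{$s=s_0$};
\draw[dotted,thick] (0,0) circle (1.3);
\draw[gray] (-2,-1.6)--(-1.4,3.7);
\draw[gray] (1.3,3.7)--(4.2,0.6);
\node at (1.2,1.1) {$\Sigma$};
\node[below left] at (0,0) {$p$};
\node at (-1.15,-1.2) {$\partial B$};
\end{tikzpicture}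
\caption{The degeneration for $n=2$, real points. The line $t_1+t_2=s$ moves from $s=1$ to $s=s_0$, shrinking the triangle $\Sigma$ to the dark triangle inside the ball $B$; at $s=0$ three lines pass through $p$. The remaining lines (gray) miss $\Sigma$ and $B$. The preimage of the triangle in the double cover is the vanishing sphere.}
\label{fig:simplex}
\end{figure}

\emph{Step 3: the monodromy is supported over $B$.} We need one observation. A sphere $|t|=R$ fails to be transverse to an affine subspace of $\mathbb{C}^n$ only at the point of the subspace nearest to $0$. A nonempty intersection of some of the hyperplanes $t_i=0$ and $\sum t_i=s$ contains $0$ or a point with a single nonzero coordinate $s$. Hence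
\begin{equation}\label{eq:transverse}
\text{all these intersections are transverse to the sphere } |t|=R \text{ whenever } R>|s|.
\end{equation}

At $s=0$ the forms vanishing at a point $q\ne p$ are independent. Let $I_q$ be the set of their indices. It contains no $(n+1)$-set: $I_0\subset I_q$ would force $q=p$, and for $I\ne I_0$ the forms are independent and have no common zero. So $|I_q|\le n$, and since $m>n+1$, $I_q$ lies in some $(n+1)$-set $I\ne I_0$. For $0<|s|\le\eta$ independence holds at all points of $\mathbb{P}^n$.

Let $X_s$ be the double cover, and $X_s^B$, $X_s^{\mathrm{out}}$, $X_s^{\partial}$ the preimages of $B$, of the complement of its interior, and of $\partial B$. By Lemma~\ref{lem:LT} and \eqref{eq:transverse}, $(X_s;X_s^B,X_s^{\mathrm{out}})$ is locally trivial over the punctured disc $0<|s|<\eta$, and $(X_s^{\mathrm{out}},X_s^{\partial})$ is locally trivial over the whole disc. These compact semialgebraic sets can be triangulated compatibly, so excision gives an isomorphism of local systems on the punctured disc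
\[
H_n(X_s^{\mathrm{out}},X_s^{\partial})\cong H_n(X_s,X_s^B).
\]
The left side extends over the disc, so both have trivial monodromy. If $\phi_*$ is the monodromy of the loop and $y\in H_n(X_{s_0},\mathbb{Q})$, then $\phi_*y-y$ maps to $0$ in $H_n(X_{s_0},X_{s_0}^B)$, so it comes from $H_n(X_{s_0}^B,\mathbb{Q})$.

\emph{Step 4: the inclusion $D_{s_0}\subset X^B_{s_0}$ is a homotopy equivalence.} On $B$ we have $\prod\ell_i=u\cdot t_1\cdots t_n(s_0-\sum t_i)$ with $u$ nowhere zero. As $B$ is simply connected, $u$ has a square root, and dividing $w$ by it identifies $X_{s_0}^B$, over $B$, with the part $Y^B$ over $B$ of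
\[
Y=\Big\{w^2=t_1\cdots t_n\big(s_0-\textstyle\sum t_i\big)\Big\}\subset\mathbb{C}^n\times\mathbb{C}.
\]
We show that $Y$ deformation retracts both onto $Y^B$ and onto $D_{s_0}\subset Y^B$.

The $n+1$ affine hyperplanes have normal crossings, and by \eqref{eq:transverse} the real and imaginary parts of the equations vanishing at a point with $|t|>s_0$ have differentials independent of $d|t|$. As in the proof of Lemma~\ref{lem:LT}, there is a vector field on $\{|t|>s_0\}$, tangent to the hyperplanes, along which $|t|$ decreases with speed $1$. Following its flow from $t$ for time $|t|-\rho$ gives a deformation retraction of $\mathbb{C}^n$ onto $B$ that preserves the arrangement and its complement. It lifts over the complement, extends across the branch locus, and retracts $Y$ onto $Y^B$.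

Next let $A=\{z_1^2+\dots+z_{n+1}^2=s_0\}\subset\mathbb{C}^{n+1}$, and map it to $Y$ by $t_i=z_i^2$ for $i\le n$ and $w=z_1\cdots z_{n+1}$. This map is proper and surjective, and the parity argument of Lemma~\ref{lem:quotient} shows that its fibers are the orbits of the group $K_{n+1}$ of sign changes with product $1$. So $Y=A/K_{n+1}$. Writing $z=z'+iz''$ with $z',z''$ real, $A$ is given by $|z'|^2-|z''|^2=s_0$ and $z'\cdot z''=0$, and
\[
(z',z'')\longmapsto\Big(\sqrt{s_0+\theta^2|z''|^2}\;z'/|z'|,\ \theta z''\Big),\qquad \theta\text{ from }1\text{ to }0,
\]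
retracts $A$ onto the real sphere. It commutes with sign changes, so it descends to a retraction of $Y$ onto the image of the real sphere, which is the whole preimage $D_{s_0}$ of $s_0\Sigma$. Thus $H_n(X_{s_0}^B,\mathbb{Q})=\mathbb{Q}[D_{s_0}]$.

\emph{Step 5: the shape of the monodromy.} Transporting back to the base point, $\Gamma$ contains $T(y)=y+\varepsilon(y)\delta$ with $\varepsilon$ a rational linear form on $H$. Suppose $\varepsilon=0$. The determinant is an irreducible polynomial, so all meridians of $\{\det_{I_0}=0\}$ are conjugate and act trivially. The group $S_m$ permutes the forms without changing the equation $w^2=\prod\ell_i$, so a loop and its image under a permutation have the same monodromy; and $S_m$ permutes the divisors $\{\det_I=0\}$ transitively. So all meridians act trivially and $\Gamma=1$. But by Lemmas~\ref{lem:Gamma1} and~\ref{lem:multiples} and Proposition~\ref{prop:wedge}, $\Gamma$ contains $1+t\xi_v$ with $t\neq0$ and $\xi_v\ne0$. Hence $\varepsilon\ne0$. Since $T$ preserves $Q$,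
\begin{equation}\label{eq:preserve}
\varepsilon(y)Q(\delta,z)+\varepsilon(z)Q(y,\delta)+\varepsilon(y)\varepsilon(z)Q(\delta,\delta)=0\qquad(y,z\in H).
\end{equation}
Taking $y\in\ker\varepsilon$ and $\varepsilon(z)\ne0$ gives $Q(y,\delta)=0$. So the nonzero forms $\varepsilon$ and $Q(\cdot,\delta)$ have the same kernel and are proportional.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A} from Theorem~\ref{thm:B}]
The case $n=1$ is (ii). Let $n=2g-1$ and let $\mathrm{vol}$ generate $\wedge^{2g}V$. The map $x\mapsto\partial_x\mathrm{vol}$ from $V$ to $\wedge^{2g-1}V$ is injective by \eqref{eq:perp}, hence bijective, and $\operatorname{Sp}(V)$-equivariant because symplectic maps have determinant $1$. The form $Q$ pulls back to an invariant form $\omega(\Phi x,y)$ with $\Phi$ commuting with all transvections. Then $\Phi v\in\mathbb{Q}v$ for all $v$, so $\Phi$ is a scalar. Thus $(H,Q)$ is $(V,\omega)$ up to a scalar, and $\Gamma$ contains $\Gamma_1$, which has finite index in the stabilizer of the lattice $V_{\mathbb{Z}}$. As the stabilizers of two lattices are commensurable, $\Gamma$ has finite index in $\operatorname{Aut}(H_{\mathbb{Z}},Q)$.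 For $2\le n\le 2g-2$, apply Theorem~\ref{thm:B}(b) to $\Gamma'=\Gamma$ and $\Lambda=\Gamma_1$, using Lemma~\ref{lem:Gamma1} and Propositions~\ref{prop:wedge} and~\ref{prop:vanishing}.
\end{proof}

\section{Unipotent elements from pairs of reflections or transvections}\label{sec:unipotent}

The rest of the paper proves Theorem~\ref{thm:B}(b). We begin with the groups $U_e$. In Lemmas~\ref{lem:Ue} and~\ref{lem:pair}, $(H,Q)$ is any nondegenerate space over $\mathbb{Q}$ or $\mathbb{C}$, either symmetric of dimension at least $3$ or alternating, and $G$ is $\operatorname{SO}(H,Q)$ or $\operatorname{Sp}(H,Q)$; they will be applied both to $\wedge^nV$ and to $(V,\omega)$. We use Witt's theorem: an isometry between two subspaces of $H$ extends to an isometry of $H$.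

Let $e\ne0$ be isotropic, which is automatic in the alternating case. Let $P_e\subset G$ be the stabilizer of the line through $e$, and $U_e$ the group of isometries that fix $e$ and act trivially on $e^\perp/e$, where $e^\perp/e$ is the quotient by that line. Such an isometry also acts trivially on $H/e^\perp$, so it is unipotent and lies in $G$. For $x\in e^\perp$ define
\[
E(e,x)\,y=y+Q(y,e)\,x-Q(x,y)\,e-\tfrac12Q(x,x)Q(y,e)\,e,
\]
and in the alternating case also $Z_e^\nu y=y+\nu\,Q(y,e)\,e$. In the alternating case the formula reads $E(e,x)y=y+Q(y,e)x+Q(y,x)e$, so that $E(e,\lambda x)=E(x,\lambda e)$. To treat both cases at once, read $Z_e^\nu$ as the identity in the symmetric case.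

\begin{lemma}\label{lem:Ue}
\begin{itemize}
\item[(a)] The maps $E(e,x)$ and $Z_e^\nu$ lie in $U_e$, the $Z_e^\nu$ form a one-parameter group commuting with the $E(e,x)$, and $E(e,x)E(e,x')=E(e,x+x')Z_e^{Q(x',x)}$.
\item[(b)] $U_e$ acts simply transitively on the isotropic vectors $e'$ with $Q(e',e)=1$, and consists of the products $E(e,x)Z_e^\nu$.
\item[(c)] For any $e'$ with $Q(e',e)=1$, the map $\pi_e\colon U_e\to e^\perp/e$, $u\mapsto ue'-e'$, is the surjective homomorphism $E(e,x)Z_e^\nu\mapsto x$, with kernel $\{Z_e^\nu\}$. For $d\in e^\perp$ we have $ud=d-Q(\pi_e(u),d)\,e$.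
\item[(d)] $P_e$ is a proper parabolic subgroup with unipotent radical $U_e$.
\item[(e)] If $G$ is absolutely almost simple and $e'$ is isotropic with $Q(e',e)\ne0$, then over $\mathbb{C}$ the groups $U_e$ and $U_{e'}$ generate $G$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Put $\alpha=Q(y,e)$, $\beta=Q(x,y)$, $q=Q(x,x)$, and $E=E(e,x)$. In the symmetric case $Q(Ey,Ey)=Q(y,y)+\alpha^2q+2\alpha\beta-2\alpha(\beta+\tfrac12q\alpha)=Q(y,y)$. In the alternating case, with $\alpha',\beta'$ attached to $y'$, we get $Q(Ey,Ey')=Q(y,y')-\alpha'\beta-\beta'\alpha+\alpha\beta'+\beta\alpha'=Q(y,y')$ and $Q(Z_e^\nu y,Z_e^\nu y')=Q(y,y')+\nu\alpha'\alpha-\nu\alpha\alpha'$. For $d\in e^\perp$ we have $Ed=d-Q(x,d)e$ and $Z_e^\nu d=d$; in particular $e$ is fixed, and both maps lie in $U_e$. Both $EZ_e^\nu y$ and $Z_e^\nu Ey$ equal $Ey+\nu\alpha e$ in the alternating case. For $y'=E(e,x')y$ we have $Q(y',e)=\alpha$ and $Q(x,y')=\beta+\alpha Q(x,x')$, so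
\[
E(e,x)y'=y+\alpha(x+x')-Q(x+x',y)e-\alpha\big(\tfrac12Q(x,x)+\tfrac12Q(x',x')+Q(x,x')\big)e .
\]
The bracket is $\tfrac12Q(x+x',x+x')$ in the symmetric case and $-Q(x',x)$ in the alternating case.

(b) Fix one such $e'$ and let $H_1=\langle e,e'\rangle^\perp$. An element $u\in U_e$ is determined by $ue'$: for $z\in H_1$ we have $uz=z+\lambda e$, and $0=Q(uz,ue')=Q(z,ue')\pm\lambda$. A vector $y$ with $Q(y,e)=1$ has the form $e'+x+\nu e$ with $x\in H_1$. In the symmetric case isotropy forces $\nu=-\tfrac12Q(x,x)$, so $y=E(e,x)e'$; in the alternating case $y=E(e,x)Z_e^\nu e'$.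

(c) The formulas for $\pi_e$ and $ud$ are read off the definitions, and (a) shows that $\pi_e$ is a homomorphism. If $\pi_e(u)=0$, write $u=E(e,x)Z_e^\nu$ with $x\in H_1$ as in (b); then $x=0$.

(d) By Witt's theorem, corrected in the symmetric case by a reflection in a vector of $H_1\ne0$, the group $G$ acts transitively on the projective variety of isotropic lines, so $P_e$ is parabolic and proper. By (b), $P_e=U_e\rtimes(P_e\cap P_{e'})$; here $U_e$ is unipotent, normal, and connected, being parametrized by $(x,\nu)$, and $P_e\cap P_{e'}$ is the product of $\operatorname{GL}_1$ with the reductive group $\operatorname{SO}(H_1)$ or $\operatorname{Sp}(H_1)$.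

(e) The group $G'$ generated by the closed connected subgroups $U_e,U_{e'}$ is closed and connected. It is normalized by $U_e$, $U_{e'}$ and $P_e\cap P_{e'}$, hence by $U_{e'}P_e$. By (b) applied to $e'$, the set $U_{e'}P_e$ equals $\{h\in G:Q(he,e')\ne0\}$, a nonempty open subset of the irreducible variety $G$. The normalizer of $G'$ is closed, so $G'$ is normal, and $G'\ne1$.
\end{proof}

\begin{lemma}\label{lem:pair}
Fix $c\ne0$ and write $T_d(y)=y+c\,Q(y,d)d$. Let $e\neq0$ be isotropic and $d\in e^\perp$, with $c\,Q(d,d)=-2$ in the symmetric case. Then for all $t$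
\[
T_{d+te}\,T_d^{-1}=E(e,ctd)\,Z_e^{ct^2}.
\]
\end{lemma}

\begin{proof}
Let $\epsilon=1$ in the symmetric and $\epsilon=-1$ in the alternating case, and put $\alpha=Q(y,e)$, $\beta=Q(y,d)$. In the symmetric case $T_d$ is the reflection in $d$, equal to its inverse; in the alternating case $T_d^{-1}y=y-c\beta d$. So $z=T_d^{-1}y=y+\epsilon c\beta d$ satisfies $Q(z,d)=-\epsilon\beta$ and $Q(z,e)=\alpha$, and
\[
T_{d+te}z=y+\epsilon c\beta d+c(t\alpha-\epsilon\beta)(d+te)=y+\alpha\,ctd-Q(ctd,y)\,e+ct^2\alpha\,e .
\]
The last term is $-\tfrac12Q(ctd,ctd)\alpha e$ in the symmetric case, and is the contribution of $Z_e^{ct^2}$ in the alternating case.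
\end{proof}

\subsection*{Standing assumptions}
Let $2\le n\le2g-2$, so $g\ge2$, and let $\Gamma'$, $\Lambda$, $T_\delta$ be as in Theorem~\ref{thm:B}(b). Rescaling $Q$ changes only $c$, so we assume $Q=\langle\,,\rangle$ on $H=\wedge^nV$. The number $c$ is rational, as $T_\delta$ preserves $H$. For $n$ even, \eqref{eq:preserve} with $y=z$ and $\varepsilon=cQ(\cdot,\delta)$ gives $c\,Q(\delta,\delta)=-2$. Let $\Delta=\Gamma'\delta$. For $d=h\delta\in\Delta$ we have $T_d=hT_\delta h^{-1}\in\Gamma'$ and $Q(d,d)=Q(\delta,\delta)$.

For a nonzero isotropic $e\in H$, let $W_e\subset e^\perp$ be the preimage of the $\mathbb{Q}$-span of $\pi_e(\Gamma'\cap U_e)$. It records the directions of $U_e$ already reached by $\Gamma'$, and our goal is $W_e=e^\perp$ for one $e$. The following dichotomy makes $W_e$ grow.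

\begin{lemma}\label{lem:dichotomy}
Let $d\in\Delta\cap e^\perp$. If $d+te\in\Delta$ for some $t\ne0$, then $d\in W_e$. In any case, either $d\in W_e$ or $d\perp W_e$.
\end{lemma}

\begin{proof}
The first claim is Lemma~\ref{lem:pair}: $T_{d+te}T_d^{-1}\in\Gamma'\cap U_e$ has image $ctd$ under $\pi_e$. If $d$ is not orthogonal to $W_e$, there is $u\in\Gamma'\cap U_e$ with $t=-Q(\pi_e(u),d)\ne0$, and $d+te=ud\in\Delta$ by Lemma~\ref{lem:Ue}(c).
\end{proof}

\section{Six lines in the plane}\label{sec:six}

The smallest case is $n=2$, $m=6$, $g=2$. Take $r_1=\gamma_1$ and $s_1=\pm\gamma_2$ with $\omega(r_1,s_1)=1$, orient the circles so that $\delta=r_1\wedge s_1$, and let $r_2,s_2$ be a basis of $L^\perp$ with $\omega(r_2,s_2)=1$. In the basis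
\[
e=r_1\wedge r_2,\quad e'=s_1\wedge s_2,\quad b=r_1\wedge s_2,\quad b'=r_2\wedge s_1,\quad \delta=r_1\wedge s_1,\quad \delta'=r_2\wedge s_2
\]
of $H$, the nonzero products are $Q(e,e')=Q(b,b')=Q(\delta,\delta)=Q(\delta',\delta')=1$ and their transposes. So the form $\langle\,,\rangle$ has signature $(4,2)$, the real rank is $2$, and $U_e\cong e^\perp/e$ has basis $\delta,b,b',\delta'$. The group $\wedge^2\Lambda$ fixes the invariant bivector $\delta+\delta'$, so by Lemma~\ref{lem:Ue}(c) its elements in $U_e$ have $\pi_e(u)\perp\delta+\delta'$ and cannot fill $U_e$. The reflection is needed.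

By Lemma~\ref{lem:multiples} there is $t\ge1$ such that $\Lambda$ contains $\tau^t_{r_1+r_2}$, $\tau^t_{r_1+s_2}$ and $\phi=E(s_1,tr_2)$, the last formed in $(V,\omega)$; it sends $r_1\mapsto r_1+tr_2$, $s_2\mapsto s_2-ts_1$ and fixes $s_1,r_2$.

\emph{The seed.} The transvection $\tau^t_{r_1+r_2}$ fixes $r_1$ and sends $s_1$ to $s_1-t(r_1+r_2)$, so $\delta-te\in\Delta$, and $\delta\in W_e$ by Lemma~\ref{lem:dichotomy}.

\emph{Growth.} Now every $d\in\Delta\cap e^\perp$ with $Q(d,\delta)\ne0$ lies in $W_e$. Three such vectors are
\begin{align*}
\tau^t_{r_1+s_2}\delta&=r_1\wedge(s_1-ts_2)=\delta-tb,\\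
\phi\,\delta&=(r_1+tr_2)\wedge s_1=\delta+tb',\\
\phi\,\tau^t_{r_1+s_2}\delta&=(r_1+tr_2)\wedge\big((1+t^2)s_1-ts_2\big)=(1+t^2)\delta-tb+t(1+t^2)b'-t^2\delta'.
\end{align*}
They give $b$, $b'$ and $\delta'$ in turn. So $W_e=e^\perp$.

Two features carry over to the general case. First, $\Lambda$ served only to move $\delta$; all elements of $U_e$ came from pairs of reflections. This is forced in general, at least for transvections: $u-1$ has rank at most $2$ for $u\in U_e$, while $\xi_v$ has rank $\binom{2g-2}{n-1}\ge2g-2$, so for $g\ge3$ no nontrivial $\tau_v^t$ lies in any $U_e$. Second, the vectors used are orthogonal to $e$ for a structural reason: they are divisible by $r_1$ or $r_1+tr_2$, and these vectors are orthogonal to the plane $\langle r_1,r_2\rangle$ spanned by $e$. In general we cannot list vectors by hand. Instead we fix such a factor $x_0$, let the stabilizer of $x_0$ in $\Lambda$ act, and use Zariski density to decide the dichotomy for the whole orbit at once.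

\section{Orbits under the stabilizer of a vector}\label{sec:orbits}

We use the standard fact that the symplectic group of a symplectic space over a field is generated by transvections.

\begin{lemma}\label{lem:dense}
The group $\Lambda$ is Zariski dense in $\operatorname{Sp}(V)$. For $0\ne x_0\in V$, the stabilizer $J$ of $x_0$ in $\operatorname{Sp}(V_{\mathbb{C}})$ is connected, and $\Lambda\cap J$ is Zariski dense in $J$.
\end{lemma}

\begin{proof}
We claim that $J$ is generated by the $\tau_v^t$ with $v\in x_0^\perp\otimes\mathbb{C}$. Choose $s_0$ with $\omega(s_0,x_0)=1$ and let $V_1=\langle x_0,s_0\rangle^\perp$. For $h\in J$ we have $\omega(hs_0,x_0)=1$, so by Lemma~\ref{lem:Ue}(b) in $(V_{\mathbb{C}},\omega)$ there is $u\in U_{x_0}$ such that $u^{-1}h$ fixes $x_0$ and $s_0$, that is, lies in $\operatorname{Sp}(V_{1,\mathbb{C}})$. The latter is generated by the transvections with $v\in V_{1,\mathbb{C}}$. The group $U_{x_0}$ is generated by the $Z_{x_0}^\nu=\tau_{x_0}^\nu$ and by the $E(x_0,z)=\tau^1_{z+x_0}(\tau^1_z)^{-1}\tau_{x_0}^{-1}$ with $z\in x_0^\perp\otimes\mathbb{C}$, by Lemma~\ref{lem:pair} with $c=t=1$.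 This proves the claim, and $J$ is connected because it is generated by connected subgroups.

The Zariski closure of $\Lambda\cap J$ is a group. For rational $v\in x_0^\perp$ it contains $\tau_v^t$ for infinitely many $t$ by Lemma~\ref{lem:multiples}, hence for all $t\in\mathbb{C}$. Since $\tau_v^t$ is polynomial in $v$ and rational points are dense, it contains $\tau_v^t$ for all $v\in x_0^\perp\otimes\mathbb{C}$, so it is $J$. Replacing $x_0^\perp$ by $V$ in this paragraph proves the first claim.
\end{proof}

Call $x_0\in V$ \emph{admissible} if $x_0=\phi\,l$ with $\phi\in\Lambda$ and $l\in L\setminus\operatorname{rad}L$. Then $\phi\delta\in\Delta$ is divisible by $x_0$. The condition $l\notin\operatorname{rad}L$ matters: if $l$ spans the radical, then $\partial_{x_0}$ kills $\phi\delta$ and its whole $J$-orbit, and the next lemma fails.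

\begin{lemma}\label{lem:span}
If $x_0=\phi\,l$ is admissible with stabilizer $J$, the orbit $J\phi\delta$ spans $x_0\wedge\wedge^{n-1}V_{\mathbb{C}}$.
\end{lemma}

\begin{proof}
The orbit lies in this space because $J$ fixes $x_0$. Let $L'=\phi L$. As $x_0\notin\operatorname{rad}L'$, there is $s_0\in L'$ with $\omega(s_0,x_0)=1$. With $V_1=\langle x_0,s_0\rangle^\perp$, the space $L'$ is the orthogonal sum of $\langle x_0,s_0\rangle$ and $L_1=L'\cap V_1$, so $\phi\delta=x_0\wedge s_0\wedge\beta$ with $\beta$ a generator of $\wedge^{n-2}L_1$. The space $L_1$ has the same radical as $L'$, so $\omega|_{L_1}$ has maximal rank.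

An alternating form is determined by its dimension and rank, so by Witt's theorem $\operatorname{Sp}(V_{1,\mathbb{C}})$ is transitive on the $(n-2)$-dimensional subspaces of maximal rank. Hence the span of $\operatorname{Sp}(V_{1,\mathbb{C}})\beta$ contains $z_1\wedge\dots\wedge z_{n-2}$ whenever the $z_i\in V_{1,\mathbb{C}}$ are independent with Gram matrix of maximal rank. Such tuples form a nonempty Zariski open, hence dense, subset of $V_{1,\mathbb{C}}^{n-2}$, so the span is $\wedge^{n-2}V_{1,\mathbb{C}}$. Since $\operatorname{Sp}(V_{1,\mathbb{C}})\subset J$, the span of $J\phi\delta$ contains $x_0\wedge s_0\wedge b$ for all $b\in\wedge^{n-2}V_{1,\mathbb{C}}$. For $u\in V_{1,\mathbb{C}}$, the element $E(x_0,u)\in J$ sends $s_0$ to $s_0+u$ and changes vectors of $V_1$ by multiples of $x_0$, so it sends $x_0\wedge s_0\wedge b$ to $x_0\wedge(s_0+u)\wedge b$. The span therefore contains all $x_0\wedge u\wedge b$ as well, and $x_0\wedge\wedge^{n-1}V=x_0\wedge s_0\wedge\wedge^{n-2}V_1+x_0\wedge\wedge^{n-1}V_1$.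
\end{proof}

\begin{lemma}\label{lem:growth}
Let $e\in H$ be isotropic and a generator of $\wedge^nL_e$ for an $n$-dimensional subspace $L_e\subset V$. Let $x_0\in L_e^\perp$ be admissible, and suppose $\partial_{x_0}w\ne0$ for some $w\in W_e$. Then $x_0\wedge\wedge^{n-1}V\subset W_e$.
\end{lemma}

\begin{proof}
Write $x_0=\phi\,l$. For $h\in\Lambda\cap J$ the vector $h\phi\delta$ lies in $\Delta$ and in $x_0\wedge\wedge^{n-1}V$, which is orthogonal to $e$ by \eqref{eq:adjoint} because $\partial_{x_0}e=0$. By Lemma~\ref{lem:dichotomy}, $\Lambda\cap J$ lies in the union of the Zariski closed sets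
\[
\{h\in J:h\phi\delta\in W_e\otimes\mathbb{C}\}\qquad\text{and}\qquad\{h\in J:h\phi\delta\perp W_e\}.
\]
By Lemma~\ref{lem:dense} their union is $J$, and $J$, a connected algebraic group, is irreducible; so one of them is $J$. If it were the second, Lemma~\ref{lem:span} would give $x_0\wedge\wedge^{n-1}V\perp w$, that is $\partial_{x_0}w=0$. So it is the first, and Lemma~\ref{lem:span} gives the claim.
\end{proof}

\section{Filling the unipotent radical}\label{sec:filling}

Let $e$ be as in Lemma~\ref{lem:growth} and $N=L_e^\perp$. By \eqref{eq:perp}, $(N\wedge\wedge^{n-1}V)^\perp=\wedge^nL_e=\mathbb{Q}e$, so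
\begin{equation}\label{eq:target}
e^\perp=N\wedge\wedge^{n-1}V .
\end{equation}
It therefore suffices to find one seed $w\in W_e$ and admissible vectors $x_0$ spanning $N$ with $\partial_{x_0}w\ne0$. Admissible vectors come from the following remark. If $\omega(r,s)=1$ and $y\perp r,s$, then $E(s,ty)$, formed in $(V,\omega)$, is linear in $t$, is a one-parameter group by Lemma~\ref{lem:Ue}(a), and sends $r$ to $r+ty$. By Lemma~\ref{lem:multiples}, there is $k\ge1$ with $E(s,ty)\in\Lambda$ for all $t\in k\mathbb{Z}$.

\begin{proposition}\label{prop:even}
Let $n$ be even. Choose $r_1,s_1\in L$ and $r_2,s_2\in L^\perp$ with $\omega(r_i,s_i)=1$, let $M=L\cap\langle r_1,s_1\rangle^\perp$, and write $\delta=r_1\wedge s_1\wedge\mu$ with $\mu\in\wedge^{n-2}M$. Then $e=r_1\wedge r_2\wedge\mu$ is isotropic and $W_e=e^\perp$.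
\end{proposition}

\begin{proof}
The choices are possible because $L$ and $L^\perp$ are nondegenerate, and $L^\perp\ne0$ as $n\le2g-2$. Since $r_2$ is orthogonal to $L$ and to $L_e=\langle r_1,r_2\rangle\oplus M$, formula \eqref{eq:adjoint} gives $Q(e,\delta)=Q(e,e)=0$.

\emph{The seed.} The transvection $\tau^t_{r_1+r_2}$ fixes $r_1$ and $M$ and sends $s_1$ to $s_1-t(r_1+r_2)$, hence $\delta$ to $\delta-te$. It lies in $\Lambda$ for some $t\ne0$, so $\delta\in W_e$ by Lemma~\ref{lem:dichotomy}.

\emph{Growth.} We have $r_1\in N$ and $\omega(r_1,s_1)\ne0$, so $N=\mathbb{Q}r_1\oplus N_1$ with $N_1=N\cap s_1^\perp$. A vector $y\in N_1$ is orthogonal to $r_1$, $s_1$ and $M$, that is, to $L$. Choose $k\geq1$ with $E(s_1,ky)\in\Lambda$. Then $r_1$ and $r_1+ky=E(s_1,ky)r_1$ are admissible vectors in $N$, and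
$\partial_{r_1+ky}\delta=\partial_{r_1}\delta=-r_1\wedge\mu\ne0$. These vectors span $N$, so Lemma~\ref{lem:growth} and \eqref{eq:target} give the result.
\end{proof}

For $n$ odd the vector $\delta$ is itself isotropic, and we take $e=\delta$; then $T_\delta=Z_e^c$ supplies the kernel of $\pi_e$. The price is that $\delta$ is no longer a useful seed, as $\partial_x\delta=0$ for $x\in N$. The seed comes from the symmetry $E(e,\lambda x)=E(x,\lambda e)$.

\begin{proposition}\label{prop:odd}
Let $n$ be odd, so $3\le n\le2g-3$. Then $W_\delta=\delta^\perp$.
\end{proposition}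

\begin{proof}
Let $M=\langle\gamma_1,\dots,\gamma_{n-1}\rangle$, which is nondegenerate of dimension at least $2$, let $r$ span $\operatorname{rad}L$, and write $\delta=r\wedge\mu$ with $\mu$ a generator of $\wedge^{n-1}M$. Choose $s\in M^\perp$ with $\omega(r,s)=1$ and put $M'=(\langle r,s\rangle\oplus M)^\perp$, nondegenerate of dimension $2g-n-1\ge2$. Then $N=L^\perp=\mathbb{Q}r\oplus M'$, by comparing dimensions.

\emph{The seed.} Take nonzero $z\in M$ and $z'\in M'$, let $v=z+z'$ and $x=\xi_v\delta$. Since $\omega(v,r)=0$ and $\partial_{z'}\mu=0$, we have $x=v\wedge r\wedge\partial_z\mu$. Applying $\partial_z$ to $z\wedge\mu=0$ gives $z\wedge\partial_z\mu=0$, so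
\[
x=z'\wedge r\wedge\partial_z\mu ,
\]
and $\partial_z\mu\ne0$ because $z$ is not orthogonal to $M$. All vectors occurring in $x$ are orthogonal to $r$, so $\partial_rx=0$ and $Q(\delta,x)=\langle\mu,\partial_rx\rangle=0$. Let $k\ge1$ be such that $\tau_v^t\in\Lambda$ for $t\in k\mathbb{Z}$. For such $t$ we have $\delta+tx\in\Delta$ by \eqref{eq:xi}, and Lemma~\ref{lem:pair}, with $d=\delta$ and $x$ in the role of $e$, gives
\[
h_t=T_{\delta+tx}T_\delta^{-1}=E(x,ct\delta)\,Z_x^{ct^2}\in\Gamma'.
\]
This lies in $U_x$, not in $U_\delta$, because of the factor $Z_x$. The two factors commute and depend on $t$ linearly and quadratically, so the second can be canceled: by Lemma~\ref{lem:Ue}(a),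
\[
h_k^4h_{2k}^{-1}=E(x,4ck\delta)E(x,-2ck\delta)\,Z_x^{4ck^2-4ck^2}=E(x,2ck\delta)=E(\delta,2ckx).
\]
Hence $x\in W_\delta$.

\emph{Growth.} Although $r$ spans the radical of $L$, it is admissible: replacing $z$ by a multiple $z_1$ with $E(s,-z_1)\in\Lambda$, we have $r+z_1\in L\setminus\operatorname{rad}L$ and $E(s,-z_1)(r+z_1)=r$. Let $y\in M'$ with $\omega(y,z')\ne0$, and choose $k\geq1$ with $E(s,ty)\in\Lambda$ for $t\in k\mathbb{Z}$. Then $r+ky$ and $r+2ky$ are admissible vectors in $N$, and for $t\neq0$
\[
\partial_{r+ty}\,x=t\,\omega(y,z')\,r\wedge\partial_z\mu\ne0 .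
\]
The span of $r+ky$ and $r+2ky$ contains $r$ and $y$, and the $y$ outside the hyperplane $z'^{\perp}\cap M'$ span $M'$. So these admissible vectors span $N$, and Lemma~\ref{lem:growth} and \eqref{eq:target} give the result.
\end{proof}

The hypotheses $n\geq3$ and $n\le2g-3$ were used as $M\ne0$ and $M'\ne0$; without either, $x=0$.

\section{End of the proof}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:B}(b)]
Let $G=\operatorname{SO}(H,Q)$ for $n$ even and $G=\operatorname{Sp}(H,Q)$ for $n$ odd. Then $G(\mathbb{Z})=G\cap\operatorname{Aut}(H_{\mathbb{Z}},Q)$ has index at most $2$ in $\operatorname{Aut}(H_{\mathbb{Z}},Q)$. Let $\Gamma_0=\Gamma'\cap G$; it contains $\Gamma'\cap U_e$, and it contains $\wedge^n\Lambda$ because $\det\wedge^n\phi$ is a power of $\det\phi=1$. Let $e$ be the vector of Proposition~\ref{prop:even}, or $e=\delta$ for $n$ odd, and keep the notation of Section~\ref{sec:filling}. We verify the hypotheses of Theorem~\ref{thm:criterion} for $U=U_e$, which is allowed by Lemma~\ref{lem:Ue}(d).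

\emph{Simplicity and rank.} We have $\dim H=\binom{2g}{n}\ge6$, so $G$ is absolutely almost simple, and for $n$ odd it has real rank at least $3$. For $n$ even, $\partial_{r_1}$ kills both $r_1\wedge r_2\wedge\mu$ and $r_1\wedge s_2\wedge\mu$, so by \eqref{eq:adjoint} they span a totally isotropic plane and the rank is at least $2$.

\emph{Finite index in $U_e(\mathbb{Z})$.} Choose $e'\in H$ with $Q(e',e)=1$ and $k\geq1$ with $ke'\in H_{\mathbb{Z}}$. For $u\in U_e(\mathbb{Z})$ we have $ue'-e'\in k^{-1}H_{\mathbb{Z}}\cap e^\perp$. So $\pi_e(U_e(\mathbb{Z}))$ is a finitely generated subgroup of $e^\perp/e$, and its subgroup $\pi_e(\Gamma_0\cap U_e)$, which spans $e^\perp/e$ because $W_e=e^\perp$, has finite index in it. For $n$ even $\pi_e$ is injective and we are done. For $n$ odd the kernel of $\pi_e$ on $U_e(\mathbb{Z})$ consists of elements $Z_e^\nu$ with $\nu e\in k^{-1}H_{\mathbb{Z}}$, so it is cyclic, and $\Gamma_0$ contains its nontrivial element $T_\delta=Z_e^c$. Thus $\Gamma_0\cap U_e$ has finite index on the kernel and on the image.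

\emph{Zariski density.} Let $\overline{\Gamma}_0$ be the Zariski closure. It contains $U_e$. Indeed, for $n$ odd it contains all powers of $Z_e^c$, hence all $Z_e^\nu$; so in both cases it contains $E(e,x)Z_e^\nu$ for all $\nu$ and all $x$ in the preimage of $\pi_e(\Gamma_0\cap U_e)$, which spans $e^\perp$, is a subgroup, and is therefore Zariski dense in $e^\perp$.

Next, there is $h\in\Lambda$ with $Q(he,e)\ne0$. As $\Lambda$ is Zariski dense in $\operatorname{Sp}(V)$ by Lemma~\ref{lem:dense}, it suffices to find one such $h$ in $\operatorname{Sp}(V)$. For $n$ even let $h$ send $r_i\mapsto s_i\mapsto-r_i$ for $i=1,2$ and fix $\langle r_1,s_1,r_2,s_2\rangle^\perp\supset M$; then $Q(he,e)=\langle s_1\wedge s_2\wedge\mu,r_1\wedge r_2\wedge\mu\rangle=\langle\mu,\mu\rangle$. For $n$ odd let $h$ send $r\mapsto s\mapsto-r$ and fix $\langle r,s\rangle^\perp\supset M$; then $Q(he,e)=\langle s\wedge\mu,r\wedge\mu\rangle=-\langle\mu,\mu\rangle$. In both cases $\langle\mu,\mu\rangle$ is a nonzero multiple of a Gram determinant of the nondegenerate space $M$. With $h\in\Lambda$, the closure $\overline{\Gamma}_0$ contains $U_e$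 and $hU_eh^{-1}=U_{he}$, which generate $G$ by Lemma~\ref{lem:Ue}(e).

By Theorem~\ref{thm:criterion}, $\Gamma_0$ has finite index in $G(\mathbb{Z})$.
\end{proof}

With the reduction at the end of Section~\ref{sec:vanishing}, this completes the proof of Theorem~\ref{thm:A}.

\begin{remark}[The meridian is needed]\label{rem:meridian}
The map $T_\delta$ of Proposition~\ref{prop:vanishing} is the monodromy of one meridian of one divisor $\{\det_I=0\}$. So the pure braid group $\pi_1(\operatorname{Conf}_m(\mathbb{C}))$ of configurations on a rational normal curve, together with this one meridian, already has image of finite index. For $n=1$ and for $m=n+3$ the braid group alone suffices. For $2\le n\le2g-2$ it does not. In this range $\wedge^nV$ is a reducible $\operatorname{Sp}(V)$-module. For $n\le g$, let $\omega^*=\sum_iu_i\wedge u_i'$ be the invariant bivector, written in a symplectic basis; the submodule $\omega^*\wedge\wedge^{n-2}V$ contains $\omega^*\wedge u_1\wedge\dots\wedge u_{n-2}\neq0$ and is proper since $\binom{2g}{n-2}<\binom{2g}{n}$. For $n>g$ use $\wedge^nV\cong(\wedge^{2g-n}V)^*\cong\wedge^{2g-n}V$.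 As $G$ acts irreducibly on $H$, the group $\wedge^n\Gamma_1$ is not Zariski dense in $G$. But $G(\mathbb{Z})\supset\Gamma_0$ is Zariski dense, so the closure of a subgroup of finite index in $G(\mathbb{Z})$ is a closed subgroup of finite index in the connected group $G$, hence equal to $G$. Therefore $\wedge^n\Gamma_1$ has infinite index.
\end{remark}

\begin{thebibliography}{9}

\bibitem{BM}
Y.~Benoist and S.~Miquel, \emph{Arithmeticity of discrete subgroups containing horospherical lattices}, Duke Math. J. 169 (2020).

\bibitem{Ven}
T.~N.~Venkataramana, \emph{Zariski dense subgroups of arithmetic groups}, J. Algebra 108 (1987).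

\bibitem{Xu}
Jinxing Xu, \emph{Zariski density of monodromy groups via Picard-Lefschetz type formula}, arXiv:1609.04165 (2016).

\end{thebibliography}
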